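\title{Covering Corson compacta by discrete subspaces}

\begin{abstract}
For a space $X$ let $\operatorname{dis}(X)$ be the least number of discrete subspaces needed to cover $X$, and let $\Delta(X)$ be the least size of a non-empty open subset of $X$. We prove in ZFC that $\operatorname{dis}(X)\ge\Delta(X)$ for every Corson compactum $X$, and that the inequality persists for covers by weakly separated subspaces. For a non-scattered Corson compactum, $\operatorname{dis}(X)$ equals the supremum of $\Delta(F)$ over all non-empty closed $F\subseteq X$, and covers by left-, right- or weakly separated subspaces need the same number of pieces. The main tool is a Baire category theorem for partitions indexed by finite patterns of coordinates.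
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff and non-empty. For a space $X$, let $\operatorname{dis}(X)$ be the least cardinal $\kappa$ such that $X$ is the union of $\kappa$ discrete subspaces, and let $\Delta(X)$ be the least cardinality of a non-empty open subset of $X$. For a set $\Gamma$ and $x\in\mathbb R^\Gamma$ put $\operatorname{supp}(x)=\{\gamma\in\Gamma:x(\gamma)\ne0\}$. The \emph{$\Sigma$-product of lines} $\Sigma(\mathbb R^\Gamma)$ is the subspace of $\mathbb R^\Gamma$ consisting of the points with countable support, and a \emph{Corson compactum} is a compact space that embeds in $\Sigma(\mathbb R^\Gamma)$ for some $\Gamma$. The following question comes from Spadaro's paper \cite{Spadaro}.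

\begin{quote}
Is it true in ZFC that $\operatorname{dis}(X)\ge\Delta(X)$ for every Corson compactum $X$?
\end{quote}

If $X$ has an isolated point, then $\Delta(X)=1$ and there is nothing to prove. So let $X$ be \emph{crowded}, that is, without isolated points. A discrete $D\subseteq X$ is then nowhere dense: if $D$ were dense in a non-empty open set $V$, an open $W\subseteq V$ with $W\cap D=\{d\}$ would give the non-empty open set $W\setminus\{d\}$ missing $D$. The Baire category theorem therefore gives $\operatorname{dis}(X)>\omega$ for every crowded compactum. The question asks for much more: if all open sets are large, then covering by discrete sets should be as expensive as covering an open set point by point.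

Counting supports this guess in the simplest cases. A discrete subspace of $X$ has at most $w(X)$ points, where $w(X)$ is the weight, so $|X|\le\operatorname{dis}(X)\cdot w(X)$. Hence $w(X)<|X|$ forces $\operatorname{dis}(X)=|X|\ge\Delta(X)$ for infinite $X$. This settles the crowded metrizable compacta, which embed in $\mathbb R^\omega=\Sigma(\mathbb R^\omega)$, have countable weight and have at least $2^\omega$ points. One cannot put $|X|$ in place of $\Delta(X)$ in general. Let $A(\kappa)=\kappa\cup\{\infty\}$ be the one-point compactification of an infinite discrete space of size $\kappa$. It embeds in $\Sigma(\mathbb R^\kappa)$ by sending $\xi<\kappa$ to the characteristic function of $\{\xi\}$ and $\infty$ to $0$, and $\operatorname{dis}(A(\kappa))=2$. Counting gives nothing when every open set contains discrete subspaces as large as the whole space; this happens in $A(\kappa)^\omega$ if $\kappa^\omega=\kappa$ (Section~\ref{sec:model}). The answer is nevertheless positive.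

\begin{theorem}\label{thm:A}
$\operatorname{dis}(X)\ge\Delta(X)$ for every Corson compactum $X$.
\end{theorem}

All results of this paper are proved in ZFC. The method gives more. A space $D$ is \emph{weakly separated} if its points have neighborhoods $U_x$ such that for all distinct $x,y\in D$ we have $x\notin U_y$ or $y\notin U_x$. It is \emph{left-separated} (\emph{right-separated}) if it has a well-order $\preceq$ all of whose initial segments are closed (open). Such spaces are weakly separated, by $U_x=\{y:y\succeq x\}$ in the first case and $U_x=\{y:y\preceq x\}$ in the second, and a discrete space is left- and right-separated by any well-order. Let $\operatorname{ws}(X)$, $\operatorname{ls}(X)$, $\operatorname{rs}(X)$ be the least numbers of weakly, left- and right-separated subspaces covering $X$. Then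
\begin{equation}\label{eq:chain}
\operatorname{ws}(X)\le\operatorname{ls}(X)\le\operatorname{dis}(X),\qquad \operatorname{ws}(X)\le\operatorname{rs}(X)\le\operatorname{dis}(X).
\end{equation}
A space is \emph{scattered} if each of its non-empty subspaces has an isolated point.

\begin{theorem}\label{thm:B}
Let $X$ be a Corson compactum.
\begin{enumerate}
\item[(1)] $\operatorname{ws}(X)\ge\Delta(X)$.
\item[(2)] If $X$ is not scattered, then
\[
\operatorname{ws}(X)=\operatorname{ls}(X)=\operatorname{rs}(X)=\operatorname{dis}(X)=\sup\{\Delta(F):\emptyset\ne F\subseteq X\text{ closed}\}\ \ge\ 2^\omega .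
\]
\item[(3)] If $X$ is scattered, then $\operatorname{dis}(X)\le\omega$ and $\Delta(F)=1$ for every non-empty closed $F\subseteq X$.
\end{enumerate}
Hence always $\max(\omega,\operatorname{dis}(X))=\max(\omega,\sup_F\Delta(F))$.
\end{theorem}

The supremum in (2) is needed because $\operatorname{dis}$ can only drop when we pass to a subspace, while $\Delta$ can grow: for $X=[0,1]\cup\{2\}$ we have $\Delta(X)=1$ and $\operatorname{dis}(X)=2^\omega$. Part (2) fails for scattered spaces: $A(\kappa)$ is right-separated (put $\infty$ last), so $\operatorname{rs}(A(\kappa))=1<2=\operatorname{dis}(A(\kappa))$. The upper bound in (2) does not need compactness.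

\begin{theorem}\label{thm:C}
Let $X$ be any subspace of $\Sigma(\mathbb R^\Gamma)$ and let $\kappa\ge\omega_1$. If every non-empty closed $F\subseteq X$ has a non-empty relatively open subset of size at most $\kappa$, then $\operatorname{dis}(X)\le\kappa$.
\end{theorem}

One object runs through all the proofs. A basic neighborhood of a point $x\in\Sigma(\mathbb R^\Gamma)$ has a positive part, which keeps finitely many coordinates from $\operatorname{supp}(x)$ away from $0$, and a negative part, which keeps finitely many other coordinates near $0$. We call the positive part a pattern. Negative parts separate points very poorly (Section~\ref{sec:patterns}), so a cover by $\kappa$ discrete sets yields an assignment of patterns to points in which each pattern is used at most $\kappa$ times. In a Corson compactum the points sharing some one pattern must be somewhere dense (Section~\ref{sec:baire}), and this gives the lower bounds. Conversely, an assignment of this kind produces a cover by $\kappa$ discrete sets (Section~\ref{sec:upper}).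

\section{Three standard facts}\label{sec:prelim}

The density $d(Y)$ and the weight $w(Y)$ of a space $Y$ are the least sizes of a dense subset and of a base. A set is \emph{nowhere dense} if its closure has empty interior; finite unions of nowhere dense sets are nowhere dense. Subspaces of discrete or weakly separated spaces are of the same kind. A cover by at most $\kappa$ sets is written as $\{D_\alpha:\alpha<\kappa\}$, with repetitions if necessary. If $Y\subseteq X$ is crowded, so is $\overline Y$, since an isolated point of $\overline Y$ lies in the dense subset $Y$ and is isolated there. So a non-scattered space has a non-empty closed crowded subspace.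

\begin{lemma}\label{lem:size}
If $D$ is weakly separated, $\kappa$ is infinite and $w(D)\le\kappa$, then $|D|\le\kappa$.
\end{lemma}

\begin{proof}
Let the neighborhoods $U_x$ witness weak separation. From a base of size at most $\kappa$ choose $W_x$ with $x\in W_x\subseteq U_x$. If $W_x=W_y$, then $x\in U_y$ and $y\in U_x$, so $x=y$. Thus $x\mapsto W_x$ is injective.
\end{proof}

\begin{lemma}\label{lem:cantor}
Every non-empty open subset $U$ of a crowded compactum $Y$ contains a separable closed set $F\subseteq Y$ with $|F|\ge2^\omega$. In particular $\Delta(Y)\ge2^\omega$.
\end{lemma}

\begin{proof}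
Choose non-empty open sets $U_s$ for finite $0$--$1$ sequences $s$ such that $\overline{U_\emptyset}\subseteq U$ and $\overline{U_{s0}}$, $\overline{U_{s1}}$ are disjoint subsets of $U_s$. This is possible because $Y$ is regular and each $U_s$ has two distinct points, $Y$ being crowded. Pick $y_s\in U_s$ and let $F$ be the closure of the countable set of all $y_s$. Then $F$ is separable and $F\subseteq\overline{U_\emptyset}\subseteq U$. For $t\in2^\omega$ the closed sets $F\cap\overline{U_{t|n}}$ decrease and contain $y_{t|n}$, so by compactness they have a common point $z_t$. If $t\ne t'$, then $\overline{U_{t|n}}\cap\overline{U_{t'|n}}=\emptyset$ for the least $n$ with $t|n\ne t'|n$, so $z_t\ne z_{t'}$.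
\end{proof}

The third fact is the \emph{$\Delta$-system lemma}: if $\lambda$ is a regular uncountable cardinal, then among any $\lambda$ distinct finite sets there are $\lambda$ whose pairwise intersections all equal one fixed set. We use the indexed form: \emph{if $|E|=\lambda$ and $C_x$ is finite for $x\in E$, then there are $E'\subseteq E$ with $|E'|=\lambda$ and a finite set $R$ with $C_x\cap C_y=R$ for all distinct $x,y\in E'$.} Indeed, if one set equals $C_x$ for $\lambda$ many $x$, take these $x$ and let $R$ be that set. Otherwise there are $\lambda$ distinct sets $C_x$ by regularity of $\lambda$; keep one index for each and apply the lemma.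

\section{Patterns}\label{sec:patterns}

From now on $X$ is a subspace of $\Sigma(\mathbb R^\Gamma)$, compact only where this is stated. For $A\subseteq\Gamma$ the condition $\operatorname{supp}(y)\subseteq A$ says that $y(\gamma)=0$ for all $\gamma\notin A$. Therefore
\begin{equation}\label{eq:closed}
\{y\in X:\operatorname{supp}(y)\subseteq A\}\ \text{ is closed in }X .
\end{equation}

\begin{lemma}\label{lem:weight}
If $Y\subseteq X$, $\kappa$ is infinite and $d(Y)\le\kappa$, then $w(Y)\le\kappa$.
\end{lemma}

\begin{proof}
Let $Q$ be dense in $Y$ with $|Q|\le\kappa$ and put $A=\bigcup_{q\in Q}\operatorname{supp}(q)$. Supports are countable, so $|A|\le\kappa$. By \eqref{eq:closed} all points of $Y$ vanish off $A$, so restriction to $A$ embeds $Y$ in $\mathbb R^A$. The sets that prescribe rational intervals at finitely many coordinates form a base of $\mathbb R^A$ of size at most $\kappa$.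
\end{proof}

A \emph{pattern} is a function $B$ whose domain is a finite subset of $\Gamma$ and whose values are open intervals with rational endpoints that do not contain $0$. The empty function is a pattern. For a pattern $B$, a finite set $C\subseteq\Gamma$ and $\varepsilon>0$ define the open subsets of $X$
\[
[B]=\{y\in X: y(\gamma)\in B(\gamma)\text{ for all }\gamma\in\operatorname{dom}B\},
\]
\[
O(B,C,\varepsilon)=\{y\in[B]:|y(\gamma)|<\varepsilon\text{ for all }\gamma\in C\}.
\]
For a countable $A\subseteq\Gamma$ there are only countably many patterns with domain contained in $A$. Since the intervals miss $0$,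
\begin{equation}\label{eq:dom}
x\in[B]\ \text{ implies }\ \operatorname{dom}B\subseteq\operatorname{supp}(x),
\end{equation}
so each point lies in $[B]$ for only countably many patterns $B$.

We call $O(B,C,\varepsilon)$ a \emph{basic neighborhood of $x$ with pattern $B$} if $x\in[B]$ and $C\cap\operatorname{supp}(x)=\emptyset$. Such a set contains $x$, and these sets form a neighborhood base at $x$. Indeed, a neighborhood of $x$ in the product topology contains one that prescribes intervals at finitely many coordinates; shrink the interval at each $\gamma\in\operatorname{supp}(x)$ to a rational interval around $x(\gamma)$ missing $0$, and the intervals at the other coordinates to a common $(-\varepsilon,\varepsilon)$.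

The negative part $C$ excludes only points whose support meets $C$. In $A(\kappa)$, for example, the basic neighborhoods of $\infty$ have empty pattern and omit only finitely many points. The next lemma says that if many points use the same pattern, then in a large subfamily each point lies in almost all of the chosen neighborhoods.

\begin{lemma}\label{lem:delta}
Let $B$ be a pattern, let $E\subseteq X$, and for $x\in E$ let $O_x=O(B,C_x,\varepsilon_x)$ be a basic neighborhood of $x$ with pattern $B$. If $\lambda$ is regular uncountable and $|E|\ge\lambda$, then there is $E'\subseteq E$ with $|E'|=\lambda$ such that for each $x\in E'$ the set $\{y\in E':x\notin O_y\}$ is countable.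
\end{lemma}

\begin{proof}
Take $E'\subseteq E$ of size $\lambda$ and a finite $R$ with $C_x\cap C_y=R$ for distinct $x,y\in E'$. Fix $x\in E'$. Since $R\subseteq C_x$, the set $R$ misses $\operatorname{supp}(x)$. The sets $C_y\setminus R$ for $y\in E'$ are pairwise disjoint, so only countably many of them meet the countable set $\operatorname{supp}(x)$. For every other $y\in E'$ the point $x$ vanishes on $C_y$; as $x\in[B]$, this gives $x\in O_y$.
\end{proof}

Countability of supports is essential here. In $\mathbb R^{\omega_1}$ let $x_\gamma$ be $0$ at $\gamma$ and $1$ elsewhere. The sets $\{y:|y(\gamma)|<1/2\}$ have empty pattern, and each contains exactly one of the points $x_\gamma$.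

\begin{definition}
An \emph{assignment} on $X$ is a map $x\mapsto B_x$ from $X$ to the patterns such that $x\in[B_x]$ for all $x\in X$. Its \emph{fibers} are the sets $N(B)=\{x\in X:B_x=B\}$. It is a \emph{$\kappa$-assignment} if $|N(B)|\le\kappa$ for every pattern $B$.
\end{definition}

\begin{lemma}\label{lem:dis-assign}
If $\kappa$ is infinite and $\operatorname{dis}(X)\le\kappa$, then $X$ has a $\kappa$-assignment.
\end{lemma}

\begin{proof}
Let $X=\bigcup_{\alpha<\kappa}D_\alpha$ with $D_\alpha$ discrete. For $x\in X$ let $\alpha(x)$ be the least $\alpha$ with $x\in D_\alpha$, and choose a basic neighborhood $O_x$ of $x$, with pattern $B_x$, such that $O_x\cap D_{\alpha(x)}=\{x\}$. Each fiber $N(B)$ is the union of the $\kappa$ sets $E(B,\alpha)=\{x\in N(B):\alpha(x)=\alpha\}\subseteq D_\alpha$, so it suffices to show that these are countable. If $E(B,\alpha)$ is uncountable, take $E'$ as in Lemma~\ref{lem:delta} with $\lambda=\omega_1$ and fix $x\in E'$. All but countably many $y\in E'$ satisfy $x\in O_y$, so this holds for some $y\ne x$. Then $x\in O_y\cap D_\alpha=\{y\}$, a contradiction.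
\end{proof}

\section{The model case $A(\kappa)^\omega$}\label{sec:model}

Let $\kappa$ be uncountable and $X=A(\kappa)^\omega$. Identify $x\in X$ with the characteristic function of the countable set
\[
\operatorname{supp}(x)=\{(n,x(n)):n<\omega,\ x(n)\ne\infty\}\subseteq\omega\times\kappa .
\]
This is the product of the embeddings of the factors, so $X$ is a Corson compactum in $\Sigma(\mathbb R^{\omega\times\kappa})$ and $w(X)\le\kappa$. A non-empty open set contains all points with some prescribed first $n$ terms, so $\Delta(X)=|X|=\kappa^\omega$. It also contains a discrete set of size $\kappa$: let the term $x(n)$ range over $\kappa$ and fix all the others. If $\kappa^\omega=\kappa$, counting alone says nothing. We show by hand that $\operatorname{dis}(X)=\kappa^\omega$.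

Suppose that $X$ is covered by $\mu$ discrete sets, where $\omega\le\mu<\kappa^\omega$. If $\mu\ge\kappa$, then $|X|\le\mu\cdot w(X)=\mu$, which is false. So $\mu<\kappa$. Take a $\mu$-assignment by Lemma~\ref{lem:dis-assign}. For finite $b\subseteq\omega\times\kappa$ let $M(b)=\{y\in X:\operatorname{dom}B_y=b\}$, a union of countably many fibers; thus $|M(b)|\le\mu$. Choose $x(0),x(1),\dots\in\kappa$ recursively so that
\[
x(n)\ne y(n)\quad\text{whenever }y\in M(b)\text{ and }b\subseteq\{(m,x(m)):m<n\}.
\]
At step $n$ there are finitely many such $b$, so at most $\mu<\kappa$ values are forbidden. Consider the resulting point $x$ and $b=\operatorname{dom}B_x$. By \eqref{eq:dom}, $b$ is a finite subset of $\{(m,x(m)):m<\omega\}$, so $b\subseteq\{(m,x(m)):m<n\}$ for some $n$. Since $x\in M(b)$, the choice at step $n$ gives $x(n)\ne x(n)$, a contradiction.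

There are $\kappa$ sets $M(b)$, too many to avoid in $\omega$ steps. The argument works because the point under construction can only belong to $M(b)$ for the countably many $b$ inside its own support, and these are revealed as the construction goes on.

\section{A Baire category theorem and the proof of Theorem~\ref{thm:A}}\label{sec:baire}

In a general Corson compactum we cannot choose coordinates freely. As in the proof of the Baire category theorem we choose decreasing open sets $V_n$ instead. The difficulty is that an arbitrary point of $\bigcap_nV_n$ may have a support that was never seen during the construction. So we also choose points $x_n\in V_n$ and take a cluster point of the sequence $(x_n)$; by \eqref{eq:closed} its support lies in the union of the supports of the $x_n$. Each new support brings in countably many patterns, which we spread over the later steps.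

\begin{lemma}\label{lem:key}
Let $X$ be a Corson compactum. For every assignment on $X$ some fiber is not nowhere dense.
\end{lemma}

For countable $\Gamma$ there are countably many fibers, and the lemma is an instance of the Baire category theorem.

\begin{proof}
Suppose that all fibers are nowhere dense. We choose non-empty open sets $V_n$ and points $x_n\in V_n$, starting with $V_0=X$ and any $x_0$. As soon as $x_i$ is chosen, put $A_i=\bigcup_{k\le i}\operatorname{supp}(x_k)$, a countable set, and fix a list $(B_{i,j})_{j<\omega}$, possibly with repetitions, of all patterns with domain contained in $A_i$. Given $V_n$ and $x_0,\dots,x_n$, the finite union $N_n=\bigcup_{i,j\le n}N(B_{i,j})$ is nowhere dense, so $V_n\setminus\overline{N_n}$ is non-empty and open. By regularity there is a non-empty open $V_{n+1}$ with $\overline{V_{n+1}}\subseteq V_n$ and $V_{n+1}\cap N_n=\emptyset$. Pick any $x_{n+1}\in V_{n+1}$.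

By compactness there is a point $x\in\bigcap_n\overline{\{x_m:m\ge n\}}$. Since $x_m\in V_{n+1}$ for $m\ge n+1$, we get $x\in\overline{V_{n+1}}\subseteq V_n$ for every $n$. All $x_m$ have support in $A=\bigcup_iA_i$, so $\operatorname{supp}(x)\subseteq A$ by \eqref{eq:closed}, and $\operatorname{dom}B_x\subseteq A$ by \eqref{eq:dom}. The domain of $B_x$ is finite and the sets $A_i$ increase, so $\operatorname{dom}B_x\subseteq A_i$ for some $i$, and $B_x=B_{i,j}$ for some $j$. With $n=\max(i,j)$ we obtain $x\in N(B_{i,j})\subseteq N_n$ and $x\in V_{n+1}$, although $V_{n+1}\cap N_n=\emptyset$.
\end{proof}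

A small fiber that is dense in an open set makes that open set small in density, hence in weight, and then counting applies again.

\begin{proposition}\label{prop:small}
Let $X$ be a Corson compactum and $\kappa$ an infinite cardinal. If $\operatorname{ws}(X)\le\kappa$ and $X$ has a $\kappa$-assignment, then $\Delta(X)\le\kappa$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:key} there are a fiber $N(B)$ and a non-empty open set $V\subseteq\overline{N(B)}$. Then $N(B)\cap V$ is dense in $V$, so $d(V)\le\kappa$, and $w(V)\le\kappa$ by Lemma~\ref{lem:weight}. Let $X=\bigcup_{\alpha<\kappa}D_\alpha$ with $D_\alpha$ weakly separated. Each $D_\alpha\cap V$ has at most $\kappa$ points by Lemma~\ref{lem:size}, so $|V|\le\kappa\cdot\kappa=\kappa$.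
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $X$ has an isolated point, then $\Delta(X)=1\le\operatorname{dis}(X)$. Let $X$ be crowded and put $\kappa=\max(\operatorname{dis}(X),\omega)$. By Lemma~\ref{lem:dis-assign}, \eqref{eq:chain} and Proposition~\ref{prop:small}, $\Delta(X)\le\kappa$. By Lemma~\ref{lem:cantor}, $\Delta(X)\ge2^\omega>\omega$. Hence $\kappa>\omega$, so $\kappa=\operatorname{dis}(X)$.
\end{proof}

In Lemma~\ref{lem:key} compactness supplies the cluster point, and it cannot be omitted there or in Theorem~\ref{thm:A}.

\begin{example}\label{ex:sigma}
For a set $I$ let $\sigma(I)=\{x\in\{0,1\}^I:\operatorname{supp}(x)\text{ is finite}\}\subseteq\Sigma(\mathbb R^I)$. Let $B_x$ be the pattern with domain $\operatorname{supp}(x)$ and constant value $(1/2,3/2)$, so that $[B_x]=\{y:\operatorname{supp}(x)\subseteq\operatorname{supp}(y)\}$. Among the points whose support has exactly $n$ elements, the open set $[B_x]$ contains only $x$, for each such $x$. These points thus form a discrete subspace, and $\operatorname{dis}(Y)\le\omega$ for every $Y\subseteq\sigma(I)$. Now let $I$ be uncountable. A basic open set around $x$ restricts finitely many coordinates, so it contains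 $|I|$ points obtained from $x$ by changing one other coordinate. Hence $\Delta(\sigma(I))\ge|I|>\omega\ge\operatorname{dis}(\sigma(I))$, and the fibers of $x\mapsto B_x$ are single points of a crowded space.
\end{example}

\section{Weakly separated covers}\label{sec:ws}

For weakly separated pieces the countable bound in the proof of Lemma~\ref{lem:dis-assign} fails. In $\Sigma(\mathbb R^{\omega_1})$ let $x_\xi$ be the characteristic function of $\{\eta:\eta<\xi\}$, and let $O_\xi=\{y:|y(\xi)|<1/2\}$, a basic neighborhood of $x_\xi$ with empty pattern. Then $x_\eta\in O_\xi$ exactly when $\eta\le\xi$, so these neighborhoods weakly separate $\omega_1$ points. To contradict weak separation we need a pair with both $x\in O_y$ and $y\in O_x$, and for this $\omega_2$ points suffice.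

\begin{lemma}\label{lem:ws-assign}
If $X\subseteq\Sigma(\mathbb R^\Gamma)$, $\kappa\ge\omega_1$ and $\operatorname{ws}(X)\le\kappa$, then $X$ has a $\kappa$-assignment.
\end{lemma}

\begin{proof}
Let $X=\bigcup_{\alpha<\kappa}D_\alpha$, where the neighborhoods $U^\alpha_x$ $(x\in D_\alpha)$ in $D_\alpha$ witness weak separation. Let $\alpha(x)$ be the least $\alpha$ with $x\in D_\alpha$, and choose a basic neighborhood $O_x$ of $x$, with pattern $B_x$, such that $O_x\cap D_{\alpha(x)}\subseteq U^{\alpha(x)}_x$. We show that $E(B,\alpha)=\{x\in N(B):\alpha(x)=\alpha\}$ has at most $\omega_1$ points; then $|N(B)|\le\kappa\cdot\omega_1=\kappa$.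

Otherwise take $E'\subseteq E(B,\alpha)$ as in Lemma~\ref{lem:delta} with $\lambda=\omega_2$. For $x\in E'$ the set $f(x)=\{y\in E':x\notin O_y\}$ is countable. Fix $Y\subseteq E'$ of size $\omega_1$. The set $Y\cup\bigcup_{y\in Y}f(y)$ has size $\omega_1$, so some $x\in E'$ lies outside it; then $x\notin Y$ and $y\in O_x$ for all $y\in Y$. Since $f(x)$ is countable, there is $y\in Y\setminus f(x)$, and $x\in O_y$. So $x\ne y$ are points of $D_\alpha$ with $x\in U^\alpha_y$ and $y\in U^\alpha_x$, a contradiction.
\end{proof}

To apply the lemma with $\kappa=\operatorname{ws}(X)$ we must know that this cardinal is uncountable.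

\begin{lemma}\label{lem:continuum}
If a Corson compactum $X$ is not scattered, then $\operatorname{ws}(X)\ge2^\omega$.
\end{lemma}

\begin{proof}
Let $Y\subseteq X$ be non-empty, closed and crowded. Lemma~\ref{lem:cantor} gives a separable $F\subseteq Y$ with $|F|\ge2^\omega$, and $w(F)\le\omega$ by Lemma~\ref{lem:weight}. A weakly separated subspace of $X$ meets $F$ in a countable set by Lemma~\ref{lem:size}. Fewer than $2^\omega$ countable sets cover fewer than $2^\omega$ points, so fewer than $2^\omega$ weakly separated subspaces do not cover $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(1)]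
If $X$ has an isolated point, then $\Delta(X)=1\le\operatorname{ws}(X)$. If $X$ is crowded, then $\kappa=\operatorname{ws}(X)\ge2^\omega\ge\omega_1$ by Lemma~\ref{lem:continuum}. Lemma~\ref{lem:ws-assign} and Proposition~\ref{prop:small} give $\Delta(X)\le\kappa$.
\end{proof}

\section{The upper bound}\label{sec:upper}

We prove Theorem~\ref{thm:C} in two steps: its hypothesis gives a $\kappa$-assignment, and a $\kappa$-assignment gives a discrete cover. The hypothesis invites a Cantor--Bendixson type process that removes small open sets again and again. It splits $X$ into layers, but we have no bound on their number, so covering the layers one at a time is not enough. We use the layers only to bound the fibers.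

\begin{lemma}\label{lem:layers}
Under the hypotheses of Theorem~\ref{thm:C}, $X$ has a $\kappa$-assignment.
\end{lemma}

\begin{proof}
Put $X_0=X$, let $X_{\xi+1}$ be $X_\xi$ minus the union of all relatively open subsets of $X_\xi$ of size at most $\kappa$, and let $X_\xi=\bigcap_{\eta<\xi}X_\eta$ for limit $\xi$. These sets are closed and decrease. By hypothesis $X_{\xi+1}\ne X_\xi$ as long as $X_\xi\ne\emptyset$, so some $X_\xi$ is empty. For $x\in X$ the least $\eta$ with $x\notin X_\eta$ is neither $0$ nor a limit, so there is a unique \emph{rank} $\rho(x)$ with $x\in X_{\rho(x)}\setminus X_{\rho(x)+1}$. The point $x$ lies in a relatively open subset of $X_{\rho(x)}$ of size at most $\kappa$, so it has a basic neighborhood $O_x$, with pattern $B_x$, such that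
\begin{equation}\label{eq:rank}
|O_x\cap X_{\rho(x)}|\le\kappa .
\end{equation}
Thus $O_x$ contains at most $\kappa$ points of rank at least $\rho(x)$.

Suppose $|N(B)|>\kappa$. Take $E'\subseteq N(B)$ as in Lemma~\ref{lem:delta} with $\lambda=\kappa^+$. Well-order $E'$ by rank, breaking ties by any fixed well-order. The order type is at least $\kappa^+$; let $(x_i)_{i<\kappa^+}$ list the first $\kappa^+$ elements, so that $\rho(x_i)$ is non-decreasing in $i$. For each $i$ with $\omega_1\le i<\kappa^+$, the point $x_i$ lies in $O_y$ for all but countably many $y\in E'$, so $x_i\in O_{x_j}$ for some $j<\omega_1$. Since $\kappa^+$ is regular and larger than $\omega_1$, one $j<\omega_1$ serves $\kappa^+$ many such $i$. For these $i$ we have $j<i$, hence $x_i\in X_{\rho(x_i)}\subseteq X_{\rho(x_j)}$. So $O_{x_j}\cap X_{\rho(x_j)}$ has at least $\kappa^+$ points, against \eqref{eq:rank}.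
\end{proof}

For the second step we discard the negative parts and try to isolate $x$ by $[B_x]$ alone. After splitting $X$ into $\kappa$ sets on which $x\mapsto B_x$ is injective, each point $y$ lies in $[B_x]$ for only countably many $x$. It remains to separate every $y$ from countably many forbidden points. This is a theorem of Fodor, and we include a proof. Coloring one point at a time along a well-order may fail, because a point can be forbidden by uncountably many earlier points. So we color countable blocks, arranged so that a point forbids only points of its own or earlier blocks.

\begin{lemma}\label{lem:free}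
Let $S$ be a set and let $g(y)\subseteq S\setminus\{y\}$ be countable for each $y\in S$. Then $S$ is the union of $\omega_1$ sets $G$ that are \emph{free}: $x\notin g(y)$ for all $x,y\in G$.
\end{lemma}

\begin{proof}
For $s\in S$ let $H(s)=\bigcup_nT_n$, where $T_0=\{s\}$ and $T_{n+1}=T_n\cup\bigcup_{y\in T_n}g(y)$. This set is countable, contains $s$, and contains $g(y)$ for each of its points $y$. Enumerate $S=\{s_\zeta:\zeta<\theta\}$ and put $P_\zeta=H(s_\zeta)\setminus\bigcup_{\eta<\zeta}H(s_\eta)$. A point lies in $P_\zeta$ exactly when $\zeta$ is least with the point in $H(s_\zeta)$. So the countable sets $P_\zeta$ partition $S$, and $H(s_\zeta)\subseteq\bigcup_{\eta\le\zeta}P_\eta$. By recursion on $\zeta$, color $P_\zeta$ injectively with colors from $\omega_1$, avoiding the countably many colors already given to points of $H(s_\zeta)\setminus P_\zeta$. Let $y\in P_\zeta$ and $x\in g(y)$. Then $x\ne y$ and $x\in H(s_\zeta)$. If $x\in P_\zeta$, the colors of $x$ and $y$ differ by injectivity; otherwise the color of $x$ was avoided on $P_\zeta$. So the color classes are free.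
\end{proof}

Fewer than $\omega_1$ sets do not suffice in general: for $S=\omega_1$ and $g(y)=\{x:x<y\}$ a free set has at most one point.

\begin{lemma}\label{lem:assign-dis}
If $X\subseteq\Sigma(\mathbb R^\Gamma)$ has a $\kappa$-assignment and $\kappa\ge\omega_1$, then $\operatorname{dis}(X)\le\kappa$.
\end{lemma}

\begin{proof}
Number the points of each fiber injectively by ordinals below $\kappa$, and let $S_\alpha$ be the set of points with number $\alpha$. Then $X=\bigcup_{\alpha<\kappa}S_\alpha$, and $x\mapsto B_x$ is injective on each $S_\alpha$. Fix $S=S_\alpha$ and put $g(y)=\{x\in S\setminus\{y\}:y\in[B_x]\}$ for $y\in S$. The point $y$ lies in $[B]$ for countably many patterns $B$, and each of them is $B_x$ for at most one $x\in S$; so $g(y)$ is countable. If $G\subseteq S$ is free, then $y\notin[B_x]$ for distinct $x,y\in G$, so $[B_x]\cap G=\{x\}$ for $x\in G$ and $G$ is discrete. By Lemma~\ref{lem:free}, $X$ is covered by $\kappa\cdot\omega_1=\kappa$ discrete subspaces.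
\end{proof}

Lemmas~\ref{lem:layers} and~\ref{lem:assign-dis} prove Theorem~\ref{thm:C}. The hypothesis $\kappa\ge\omega_1$ was used twice: as $\kappa^+>\omega_1$ in the first lemma and as $\kappa\cdot\omega_1=\kappa$ in the second.

\begin{remark}
Lemmas~\ref{lem:ws-assign} and~\ref{lem:assign-dis} with \eqref{eq:chain} show that for $X\subseteq\Sigma(\mathbb R^\Gamma)$ and $\kappa\ge\omega_1$ the three conditions $\operatorname{ws}(X)\le\kappa$, existence of a $\kappa$-assignment, and $\operatorname{dis}(X)\le\kappa$ are equivalent.
\end{remark}

\section{The exact value of $\operatorname{dis}(X)$}\label{sec:exact}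

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(2)]
Let $\kappa=\sup\{\Delta(F):\emptyset\ne F\subseteq X\text{ closed}\}$. A non-empty closed $F\subseteq X$ is a Corson compactum, and $\operatorname{ws}(F)\le\operatorname{ws}(X)$ because the traces on $F$ of weakly separated subspaces are weakly separated. Part (1) gives $\Delta(F)\le\operatorname{ws}(F)\le\operatorname{ws}(X)$, so $\kappa\le\operatorname{ws}(X)$.

Since $X$ is not scattered, some non-empty closed $F_0\subseteq X$ is crowded, and $\kappa\ge\Delta(F_0)\ge2^\omega\ge\omega_1$ by Lemma~\ref{lem:cantor}. Every non-empty closed $F$ has a non-empty relatively open subset of size $\Delta(F)\le\kappa$, so $\operatorname{dis}(X)\le\kappa$ by Theorem~\ref{thm:C}. Now \eqref{eq:chain} shows that all four covering numbers equal $\kappa$.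
\end{proof}

If $X$ is scattered, Theorem~\ref{thm:C} applies with $\kappa=\omega_1$ and gives only $\operatorname{dis}(X)\le\omega_1$. The countable bound comes from a better embedding. By a theorem of Alster \cite{Alster}, a scattered Corson compactum is \emph{strong Eberlein}, that is, it embeds in the space $\sigma(I)$ of Example~\ref{ex:sigma} for some set $I$.

\begin{proof}[Proof of Theorem~\ref{thm:B}\,(3) and of the final equation]
Let $X$ be scattered. Each non-empty closed $F\subseteq X$ has an isolated point, so $\Delta(F)=1$. By Alster's theorem and Example~\ref{ex:sigma}, $\operatorname{dis}(X)\le\omega$. Both sides of the final equation therefore equal $\omega$. For non-scattered $X$ the equation follows from (2).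
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alster}
K. Alster, \emph{Some remarks on Eberlein compacts}, Fund. Math. 104 (1979).

\bibitem{Spadaro}
Santi Spadaro, \emph{A note on discrete sets}, arXiv:0905.3588 (2009).

\end{thebibliography}
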